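# Does BRST cohomology compute the Lie–Rinehart cohomology of the symmetries of a function?

Throughout, $k$ is a field of characteristic zero and everything is over $k$. The symbol $\pm$ stands for a sign that depends only on the degrees of the elements involved; such signs never affect the kernels, images or vanishing statements that we use.

## 1. The case $S_0=f(x)$ on $\mathbb A^r\times\mathbb A^s$ with regular partial derivatives

Let $X$ be a nonsingular affine variety, $\mathcal O$ its ring of functions, $T_X$ its module of vector fields, and $S_0\in\mathcal O$. Put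

- $I=\mathrm{Im}(dS_0\colon T_X\to\mathcal O)$, the ideal of all $\xi(S_0)$, and $J=J(S_0)=\mathcal O/I$, the Jacobian ring;
- $L(S_0)$, the Lie algebra of vector fields $\tau$ with $\tau(S_0)=0$ (the infinitesimal symmetries of $S_0$);
- $L_0(S_0)\subset L(S_0)$, the $\mathcal O$-submodule spanned by the obvious symmetries $\xi(S_0)\eta-\eta(S_0)\xi$, with $\xi,\eta\in T_X$;
- $\mathfrak g=\mathfrak g(S_0)=L(S_0)/L_0(S_0)$.

The Lie algebra $\mathfrak g$ is a $J$-module that acts on $J$ by derivations, and so it has a cohomology with values in $J$. Mathematical physics attaches to $S_0$ another complex: resolve $J$ by a differential graded algebra, add dual variables, solve the classical master equation $[S,S]=0$, and take the cohomology of $[S,\cdot\,]$. Are these two cohomologies the same? Exact definitions come in Section 2. In the case of this section everything can be written down directly.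

Let $X=\mathbb A^r\times\mathbb A^s$ with coordinates $x_1,\dots,x_r,y_1,\dots,y_s$, and let $S_0=f(x)$ depend only on the $x_i$. Put $f_i=\partial f/\partial x_i$, and suppose that $f_1,\dots,f_r$ is a regular sequence in $k[x]$. Let $J_f=k[x]/(f_1,\dots,f_r)$, so that $J=J_f\otimes k[y]$.

**The Lie side.** A field $\sum a_i\partial_{x_i}+\sum b_j\partial_{y_j}$ kills $S_0$ iff $\sum a_if_i=0$. The Koszul complex of a regular sequence is exact, so $(a_i)$ is then an $\mathcal O$-combination of the relations $f_i\partial_{x_l}-f_l\partial_{x_i}$. These fields lie in $L_0(S_0)$, which is spanned by them and by the $f_i\partial_{y_j}$. Hence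
$$\mathfrak g=\bigoplus_jJ\,\partial_{y_j}$$
is free over $J$, with commuting generators. Its Chevalley–Eilenberg complex is $J\otimes\Lambda(c_1,\dots,c_s)$, where the $c_j$ have degree $1$, $dg=\sum_jc_j\,\partial g/\partial y_j$ for $g\in J$, and $dc_j=0$. This is $J_f$ tensored with the algebraic de Rham complex of $k[y]$, so its cohomology is $J_f$ in degree $0$ and zero elsewhere.

**The BV side.** Take the graded commutative algebra
$$\mathcal O_M=k[x,y]\otimes\Lambda(\xi_1,\dots,\xi_r,\upsilon_1,\dots,\upsilon_s)\otimes k[\beta_1,\dots,\beta_s]\otimes\Lambda(c_1,\dots,c_s),$$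
with $\xi_i=\partial_{x_i}$ and $\upsilon_j=\partial_{y_j}$ in degree $-1$, $\beta_j$ in degree $-2$ and $c_j$ in degree $1$. It carries the odd Poisson bracket of degree $+1$ in which $\xi_i$ is paired with $x_i$, $\upsilon_j$ with $y_j$, $\beta_j$ with $c_j$, and all other brackets of generators vanish; normalize $[g,\xi_i]=\partial g/\partial x_i$ and $[g,\upsilon_j]=\partial g/\partial y_j$. Put
$$S=f+\sum_jc_j\upsilon_j .$$
Then $[S,S]=0$: we have $[f,f]=0$, the bracket $[f,c_j\upsilon_j]$ vanishes because $f$ does not involve $y$, and $[c_i\upsilon_i,c_j\upsilon_j]=0$ because no $c$ or $\upsilon$ is paired with a $c$ or $\upsilon$.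

**Proposition 1.1.** The quotient map $(\mathcal O_M,[S,\cdot\,])\to J\otimes\Lambda(c)$, which kills $\xi_i,\upsilon_j,\beta_j$ and $I$, is a quasi-isomorphism onto the Chevalley–Eilenberg complex of $\mathfrak g$. So both cohomologies are $J_f$ in degree $0$ and zero in other degrees.

*Proof.* Let $d=[S,\cdot\,]$. Then $d\xi_i=f_i$, $d\upsilon_j=0$, $d\beta_j=\pm\upsilon_j$, $dc_j=0$ and $dg=\pm\sum_jc_j\,\partial g/\partial y_j$ for $g\in k[x,y]$, with signs independent of $j$. Changing the signs of the $c_j$ and $\beta_j$ if necessary, we may read all signs as $+$. Since $df_i=0$, the ideal $\mathcal K$ generated by $\xi_i,\upsilon_j,\beta_j,f_i$ is $d$-stable, and the quotient is the Chevalley–Eilenberg complex. Filter by the degree in $c$, a finite filtration. The graded pieces of $\mathcal O_M$ are $\Lambda^p(c)\otimes R$ up to sign, where $R=k[x,y]\otimes\Lambda(\xi,\upsilon)\otimes k[\beta]$ with $\delta\xi_i=f_i$, $\delta\upsilon_j=0$, $\delta\beta_j=\upsilon_j$. Now $R$ is the tensor product of the Koszul complex of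 $(f_i)$ over $k[x]$, of $k[y]$, and of $\Lambda(\upsilon)\otimes k[\beta]$, whose cohomology is $k$ in characteristic zero. So $R\to J$ is a quasi-isomorphism, the graded pieces $\Lambda^p(c)\otimes\ker(R\to J)$ of $\mathcal K$ are acyclic, and $\mathcal K$ is acyclic. $\square$

For $s=0$ this covers every $f$ on $\mathbb A^r$ whose partial derivatives form a regular sequence, such as $x^{n+1}$ on $\mathbb A^1$: then $\mathfrak g=0$ and both sides are $J$ in degree $0$. For $r=s=1$, $f=\frac12x^2$, we find $J=k[y]$, $\mathfrak g=k[y]\partial_y$, and de Rham cohomology of the line on both sides.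

What changes in general? First, $\mathfrak g$ need not be projective over $J$, so its Chevalley–Eilenberg complex must be derived: $\mathfrak g$ must be replaced by a resolution. Second, resolving $J$ needs generators in infinitely many degrees, and $S$ becomes an infinite series. After the generators of negative degree are divided out, the BV side is still a Chevalley–Eilenberg type algebra on a complex $P$ of free $J$-modules dual to the positive variables. Above, $P$ was the single module $\mathfrak g=\bigoplus J\partial_{y_j}$. So the question becomes whether $P$ is a resolution of $\mathfrak g$ in general and, if it is not, whether the cohomology notices.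

## 2. Lie–Rinehart cohomology, BRST cohomology, and the theorems

**Definition (Lie–Rinehart algebra).** A Lie–Rinehart (LR) algebra $(A,\mathfrak g)$ consists of a commutative algebra $A$, a Lie algebra $\mathfrak g$ that is also an $A$-module, and an $A$-linear Lie algebra homomorphism (the anchor) $\mathfrak g\to\mathrm{Der}(A)$, $\tau\mapsto(f\mapsto\tau(f))$, such that $[\tau,f\sigma]=f[\tau,\sigma]+\tau(f)\sigma$.

The basic example is $(\mathcal O,T_X)$. Also $(\mathcal O,L(S_0))$ is one, and $(I,L_0(S_0))$ is an ideal in it, so $(J(S_0),\mathfrak g(S_0))$ is a Lie–Rinehart algebra.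

The de Rham complex is $\Omega^p_{\mathrm{dR}}(A,\mathfrak g)=\mathrm{Hom}_A(\Lambda^p_A\mathfrak g,A)$ with
$$d\alpha(\tau_0,\dots,\tau_p)=\sum_i(-1)^i\tau_i(\alpha(\dots\hat\tau_i\dots))+\sum_{i<j}(-1)^{i+j}\alpha([\tau_i,\tau_j],\dots\hat\tau_i\dots\hat\tau_j\dots),$$
and cohomology $H^p_{\mathrm{dR}}(A,\mathfrak g)$. It is the appropriate cohomology only when $\mathfrak g$ is projective over $A$.

**Definition (derived cohomology).** Following Casas–Ladra–Pirashvili, replace $\mathfrak g$ by a quasi-isomorphic differential graded LR algebra $(A,P)$: a complex $P=\bigoplus_{i\le0}P^i$ of projective $A$-modules with compatible dg Lie bracket and anchor and a quasi-isomorphism $P\to\mathfrak g$ of dg LR algebras. Then $H^p(A,\mathfrak g)$ is the cohomology of the total Chevalley–Eilenberg complex $\mathrm{Hom}_A(\mathrm{Sym}_A(P[1]),A)$. It does not depend on the choice of $P$, and it agrees with $H^p_{\mathrm{dR}}$ for $p=0,1$.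

A small example shows that the two can differ. Let $A=k[\epsilon]/\epsilon^2$ and $\mathfrak g=A/\epsilon A=k$ with zero bracket and anchor. Then $\Lambda^3_A\mathfrak g=0$, so $H^3_{\mathrm{dR}}=0$. Resolve by $P^{-i}=A\,l_i$ for $i\ge0$, $\partial l_i=\epsilon l_{i-1}$ for $i\ge1$, with zero bracket and anchor. In $\mathrm{Sym}^2(P[1])$ the degree $-2$ part is $\Lambda^2(Al_0)=0$, the degree $-3$ part is $A\,l_0l_1$, and the image of degree $-4$ in it is spanned by the multiples of $\epsilon l_0l_1$ (from $l_0l_2$ and $l_1^2$). So the functionals $l_0l_1\mapsto\epsilon\cdot\mathrm{const}$ are cocycles, and none except $0$ is a coboundary: $H^3(A,\mathfrak g)\ne0$.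

**Definition (BV data).** Let $\mathcal E=\bigoplus_{i\ge1}\mathcal E^i$ with $\mathcal E^i=\mathcal O\otimes_kE^i$ free of finite rank in degree $i$, and $E=\bigoplus E^i$. Let $\mathcal W=T_X[1]\oplus\mathcal E^*[1]$: here $T_X[1]$ has degree $-1$ and $\mathcal E^{i*}[1]$ has degree $-i-1$. Put $\mathcal O_M=\mathrm{Sym}_{\mathcal O}(\mathcal E\oplus\mathcal W)$, graded by total degree. This is the algebra of functions on the shifted cotangent bundle $M=T^*[-1]V$ of the graded manifold $V=(X,\mathrm{Sym}_{\mathcal O_X}\mathcal E)$. It carries the odd Poisson bracket $[\,,\,]$ of degree $+1$ induced by the pairings of $T_X$ with $\mathcal O$ and of $\mathcal E^*$ with $\mathcal E$. The *$\mathcal E$-degree* of a monomial is the total degree of its $\mathcal E$-factors, its *arity* is their number. $F^p$ is the span of the monomials of $\mathcal E$-degree $\ge p$, and $\hat{\mathcal O}_M$ is the completion: in each total degree it consists of sums $\sum_{p\ge0}f_p$ with $f_p\in F^p$. As $X$ is affine, we always work with global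 sections.

**Definition (solution of the master equation).** A solution associated with $S_0$ is an $S\in\hat{\mathcal O}_M$ of degree $0$ such that

1. $[S,S]=0$;
2. $S\equiv S_0$ mod $F^1$;
3. the derivation $\delta f=[S,f]$ mod $F^1$ makes $R=(\mathrm{Sym}_{\mathcal O}\mathcal W,\delta)$ a Tate resolution of $J$: its cohomology is $J$ in degree $0$ and vanishes in negative degrees. In particular $\delta\xi=\xi(S_0)$ for $\xi\in T_X$.

Such solutions exist and are unique up to stable equivalence. The BRST cohomology $H^p(M,S)$ is the cohomology of $(\hat{\mathcal O}_M,d=[S,\cdot\,])$. Up to canonical isomorphism it depends only on $S_0$. Section 1 is the instance $\mathcal E=\mathcal E^1=\mathcal O^s$.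

It is known that $H^p(M,S)\cong H^p_{\mathrm{dR}}(J(S_0),\mathfrak g(S_0))$ for $p=0,1$. The conjecture, from Giovanni Felder and David Kazhdan, "The classical master equation", arXiv:1212.1631 (2012), is that $H^p(M,S)\cong H^p(J(S_0),\mathfrak g(S_0))$ for all $p\ge0$. It is false.

**Theorem 2.1.** Let $X=\mathbb A^3_k$, $h=\frac12(y_1^2+y_2^2+y_3^2)$, $S_0=\frac12h^2$. Then $H^3(M,S)$ is finite dimensional and
$$\dim_kH^3(J(S_0),\mathfrak g(S_0))\ \ge\ \dim_kH^3(M,S)+1 .$$
So there is not even an abstract isomorphism of vector spaces. The same holds for $S_0+\frac12\sum_{j\le m}z_j^2$ on $\mathbb A^{3+m}$, so the conjecture fails in every dimension $\ge3$.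

**Theorem 2.2.** Let $S_0$ be arbitrary, $I=\mathrm{Im}(dS_0)$, $J=\mathcal O/I\ne0$, $\mathfrak g=\mathfrak g(S_0)$. There is a homomorphism $\Psi\colon H^p(J,\mathfrak g)\to H^p(M,S)$, induced by a morphism of dg algebras, with the following properties.

(a) Let $\mathfrak a\subset J$ be an ideal such that $I$ is locally generated by a regular sequence at every prime of $J$ not containing $\mathfrak a$. Let $d=\mathrm{grade}(\mathfrak a,J)$ ($d=\infty$ if $\mathfrak a=J$). Then $\Psi$ is an isomorphism for $p\le d+1$ and injective for $p=d+2$. In particular it is always an isomorphism for $p\le1$ and injective for $p=2$, and the conjecture holds for all $p$ if $I$ is locally generated by regular sequences.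

(b) There is an exact sequence $0\to H^2(J,\mathfrak g)\to H^2(M,S)\to\mathrm{Hom}_J(D_3,J)$, where $D_3=H_3(\mathbb L_{J/\mathcal O})$.

In Theorem 2.1 every admissible $\mathfrak a$ has $d=0$, and the proof shows that $\Psi$ is not injective for $p=3=d+3$. So the injectivity range in (a) cannot be enlarged in general.

Three textbook facts will be used. Here $\mathrm{grade}(\mathfrak a,J)$ is the length of a maximal $J$-regular sequence in $\mathfrak a$, and $\mathrm{Ext}^i_J(N,J)=0$ for $i<\mathrm{grade}(\mathfrak a,J)$ if $N$ is finitely generated and killed by a power of $\mathfrak a$. The cotangent complex $\mathbb L_{J/\mathcal O}$ is represented, in characteristic zero, by $J\otimes_R\Omega_{R/\mathcal O}$ for any resolution $R\to J$ by the symmetric algebra of a graded projective module in negative degrees; it commutes with localization, and where $I$ is generated by a regular sequence it is $I/I^2$ placed in degree $-1$. Finally, by Weyl's theorem, finite dimensional modules over a semisimple Lie algebra are semisimple.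

## 3. Chevalley–Eilenberg algebras with higher terms

The BRST complex will turn out to be a Chevalley–Eilenberg algebra whose bracket satisfies the Jacobi identity only up to homotopies. We need a notion that contains both this and the dg LR algebras. Let $A$ be noetherian, $(A,\mathfrak g)$ an LR algebra with $\mathfrak g$ finitely generated, and $\mathfrak l$ a finite dimensional semisimple Lie algebra (possibly $0$) acting locally finitely on $A$ by derivations and on $\mathfrak g$, compatibly with module structure, bracket and anchor.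

**Averaging.** *This remark lets us make every later choice equivariant.* Locally finite $\mathfrak l$-modules are semisimple and have a natural projection onto their invariants, so $(\ )^{\mathfrak l}$ is exact on them. "Equivariant free" means $A\otimes_kV$ with $V$ a finite dimensional $\mathfrak l$-module; then $\mathrm{Hom}_A(A\otimes V,N)=V^*\otimes N$ is locally finite if $N$ is. The Hom-complexes below are in each degree products of such modules, and each component of the differential involves only finitely many components. So componentwise projection to invariants commutes with the differential: if $x$ solves $Dx=y$ with $y$ invariant, so does the projection of $x$.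

For a graded projective module $Q=\bigoplus_{i\le0}Q^i$ let $D(Q)=\mathrm{Hom}_A(\mathrm{Sym}_A(Q[1]),A)$ be the graded dual algebra, and $D_{(q)}=\mathrm{Hom}_A(\mathrm{Sym}^q_A(Q[1]),A)$ its part of arity $q$. The degree $-2$ part of $\mathrm{Sym}^2(Q[1])$ is $\Lambda^2Q^0$, and $(uv)(q,q')=u(q)v(q')-u(q')v(q)$ for $u,v\in\mathrm{Hom}_A(Q^0,A)$. Since $\mathrm{Sym}^q(Q[1])$ lives in degrees $\le-q$, only arities $1,\dots,n$ occur in degree $n\ge1$.

**Definition (pair).** A *pair over $\mathfrak g$* is such a $Q$, an $A$-linear $\varepsilon\colon Q^0\to\mathfrak g$, and a square-zero derivation $d=\sum_{r\ge0}d_r$ of degree $1$ on $D(Q)$ with $d_rD_{(q)}\subset D_{(q+r)}$, such that: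

- (i) $d_0$ is $A$-linear and is, up to sign, the transpose of the differential on $\mathrm{Sym}(Q[1])$ induced by a differential $\partial$ on $Q$;
- (ii) $\varepsilon\partial=0$ and $(df)(q)=\varepsilon(q)(f)$ for $f\in A$;
- (iii) there is an antisymmetric bracket on $Q^0$ with $\varepsilon[q,q']=[\varepsilon q,\varepsilon q']$ and, for $u\in\mathrm{Hom}_A(Q^0,A)$,
$$(d_1u)(q,q')=\varepsilon(q)u(q')-\varepsilon(q')u(q)-u([q,q']).\tag{1}$$

The pair is *finite* if all $Q^i$ are free of finite rank; then $D(Q)=\mathrm{Sym}_A\mathcal U$ with $\mathcal U^i=\mathrm{Hom}_A(Q^{1-i},A)$, $i\ge1$. It is a *resolution* if $\cdots\to Q^{-1}\to Q^0\to\mathfrak g\to0$ is exact. $F^qD$ denotes the part of arity $\ge q$, a subcomplex.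

If $\mathfrak g$ is free of finite rank, $Q=Q^0=\mathfrak g$ with $D(Q)=\Omega_{\mathrm{dR}}(A,\mathfrak g)$ is a finite pair; this is $J\otimes\Lambda(c)$ in Section 1. Any dg LR algebra $Q\to\mathfrak g$ as in Section 2 is a pair, with $d=d_0+d_1$.

**Lemma 3.1.** Let $L\xrightarrow{\varepsilon}\mathfrak g$ be a resolution by finite free modules, $Q$ a complex of projectives in degrees $\le0$, $K_s=\mathrm{Sym}^s_A(Q[1])$, $\mathcal H_s=\mathrm{Hom}_A(K_s,L[1])$. Then $H^n(\mathcal H_s)=0$ for $n<s-1$. A cocycle $\alpha\in\mathcal H_s^{s-1}$ is a coboundary if $\varepsilon\alpha|_{\Lambda^sQ^0}=0$. If $L'=\ker(L\to\mathfrak g)$, then $\mathrm{Hom}_A(K_s,L'[1])$ is acyclic.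

*Proof.* In characteristic zero $K_s$ is a direct summand of $(Q[1])^{\otimes s}$, hence a bounded above complex of projectives, so $\mathrm{Hom}_A(K_s,-)$ preserves quasi-isomorphisms and acyclicity. Since $L'$ is exact, the last claim follows. Also $\mathcal H_s\simeq\mathrm{Hom}_A(K_s,\mathfrak g[1])$, whose degree $n$ part is $\mathrm{Hom}_A(K_s^{-n-1},\mathfrak g)$. As $K_s$ lives in degrees $\le-s$, this vanishes for $n<s-1$, and $H^{s-1}$ is a submodule of $\mathrm{Hom}_A(K_s^{-s},\mathfrak g)=\mathrm{Hom}_A(\Lambda^sQ^0,\mathfrak g)$. The class of $\alpha$ there is $\varepsilon\alpha|_{\Lambda^sQ^0}$. $\square$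

**Proposition 3.2 (existence).** Let $L\to\mathfrak g$ be an equivariant resolution by equivariant free modules $L^i=A\otimes V_i$. Then $L$ carries the structure of a finite pair with the given $\partial,\varepsilon$ and with $\mathfrak l$-equivariant $d$.

*Proof.* An $A$-linear derivation of $\mathrm{Sym}_A\,\mathcal U$ raising arity by $s-1$ is determined by its restriction $\mathcal U\to\mathrm{Sym}^s\mathcal U$. All $\mathcal U^i$ are finite free, so transposition gives $\mathrm{Hom}_A(\mathcal U,\mathrm{Sym}^s\mathcal U)=\mathcal H_s$ with $Q=L$, degrees preserved. As $d_0\mathcal U\subset\mathcal U$, the operation $[d_0,\cdot\,]$ is, up to sign, the differential of $\mathcal H_s$. All choices below are made invariantly by averaging.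

**Step 1: a first guess for $d_1$.** *The purpose is to satisfy (ii) and (iii), ignoring $d^2=0$.* Put $d_1'f=(p\mapsto\varepsilon(p)(f))$ for $f\in A$. Choose an equivariant $c\colon\Lambda^2V_0\to L^0$ lifting $(v,v')\mapsto[\varepsilon v,\varepsilon v']$ and extend it to $L^0$ by the Leibniz rule. Since $\mathfrak g$ satisfies the same rule, $\varepsilon[p,p']=[\varepsilon p,\varepsilon p']$ on $L^0$. Define $d_1'$ on $\mathcal U^1$ by (1). The Leibniz rule makes $d_1'u$ an $A$-bilinear form, and a direct substitution gives $d_1'(fu)=d_1'(f)u+f\,d_1'u$. Put $d_1'=0$ on the basis spaces $V_{1-i}^*\subset\mathcal U^i$, $i\ge2$, and extend as a derivation.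

**Step 2: correcting $d_1'$ so that it anticommutes with $d_0$.** Let $\Xi=[d_0,d_1']=d_0d_1'+d_1'd_0$. For $f\in A$, $\Xi f=d_0d_1'f$ is, up to sign, $m\mapsto\varepsilon(\partial m)(f)=0$. So $\Xi$ is an $A$-linear derivation, $\Xi\in\mathcal H_2^2$, and it is closed because $d_0^2=0$. Here $H^2(\mathcal H_2)$ need not vanish, so we show that $\Xi$ takes values in $L'[1]$. Only the component into $L^0$ must be checked; its source is $K_2^{-3}=L^0\otimes L^{-1}$. Let $e_i$, $m$ run through bases of $V_0,V_{-1}$, with dual bases $e^i,m^*$. Write $\partial m=\sum_kg^m_ke_k$, so $d_0e^k=s\sum_mg^m_km^*$ with a fixed sign $s$. From (1), $d_1'e^j=-\frac12\sum_{i,k}e^j([e_i,e_k])e^ie^k$. The elements $d_0e^k$ are even, so $d_0(e^ie^k)=e^kd_0e^i-e^id_0e^k$, and antisymmetry in $i,k$ gives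
$$d_0d_1'e^j=\sum_{i,k}e^j([e_i,e_k])\,e^i\,d_0e^k=s\sum_{i,m}\Big(\sum_kg^m_k\,e^j([e_i,e_k])\Big)e^im^* .$$
As $d_1'm^*=0$, also $d_1'd_0e^j=s\sum_md_1'(g^m_j)m^*=s\sum_{i,m}\varepsilon(e_i)(g^m_j)e^im^*$. By the Leibniz rule for $[e_i,\partial m]=\sum_k[e_i,g^m_ke_k]$ the sum is
$$\Xi e^j=s\sum_{i,m}e^j([e_i,\partial m])\,e^im^* .$$
So the component is the $A$-linear map $e_i\otimes m\mapsto\pm[e_i,\partial m]$, and $\varepsilon[e_i,\partial m]=[\varepsilon e_i,\varepsilon\partial m]=0$. Hence $\Xi$ is a cocycle in $\mathrm{Hom}_A(K_2,L'[1])$, which is acyclic by Lemma 3.1, and $\Xi=[d_0,\theta]$ with $\theta\in\mathrm{Hom}^1_A(K_2,L'[1])$. Put $d_1=d_1'-\theta$. Then $[d_0,d_1]=0$. Formula (1) holds for $d_1$ with a bracket that differs from the old one by an $A$-bilinear antisymmetric map into $\ker\varepsilon$, so still $\varepsilon[p,p']=[\varepsilon p,\varepsilon p']$, and the Leibniz rule persists.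

**Step 3: $d_2$, the homotopy for the Jacobi identity.** For $f\in A$, $(d_1^2f)(p,p')=[\varepsilon p,\varepsilon p'](f)-\varepsilon([p,p'])(f)=0$. So $d_1^2=\frac12[d_1,d_1]$ is an $A$-linear derivation in $\mathcal H_3^2$, closed since $[d_0,d_1^2]=[d_0,d_1]d_1-d_1[d_0,d_1]=0$. By Lemma 3.1 with $s=3$ it is a coboundary once $\varepsilon$ kills its component $\Lambda^3L^0\to L^0$. Write $c^j_{ik}=e^j([e_i,e_k])$, so $d_1e^j=-\frac12\sum c^j_{ik}e^ie^k$. Then
$$d_1^2e^j=-\tfrac12\sum\varepsilon(e_l)(c^j_{ik})\,e^le^ie^k-\sum c^j_{ik}(d_1e^i)e^k=-\tfrac12\sum\varepsilon(e_l)(c^j_{ik})\,e^le^ie^k+\tfrac12\sum c^i_{lm}c^j_{ik}\,e^le^me^k .$$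
On the other hand $[[e_l,e_m],e_k]=\sum_i\big(c^i_{lm}[e_i,e_k]-\varepsilon(e_k)(c^i_{lm})e_i\big)$. Since a cyclic permutation of $e^le^me^k$ does not change it,
$$d_1^2e^j=\tfrac12\sum_{l,m,k}e^j\big([[e_l,e_m],e_k]\big)\,e^le^me^k .$$
So the component is, up to sign, $e_l\wedge e_m\wedge e_k\mapsto\sum_{\mathrm{cyc}}[[e_l,e_m],e_k]$, which $\varepsilon$ sends to the Jacobi sum in $\mathfrak g$, i.e. to $0$. Hence $d_1^2=-[d_0,d_2]$ with $d_2\in\mathcal H_3^1$ an $A$-linear derivation.

**Step 4: $d_r$ for $r\ge3$, where nothing obstructs.** Suppose $d_0,\dots,d_{r-1}$ are constructed, with $d_j$ $A$-linear for $j\ge2$, such that $D=\sum_{i<r}d_i$ has $[D,D]$ of arity shift $\ge r$. The part of $\frac12[D,D]$ of shift $r$ is $O_r=\sum_{i+j=r,\,i,j\ge1}d_id_j$. On $f\in A$ only $d_{r-1}d_1f$ could contribute; it has degree $2$ and arity $r\ge3$, hence is $0$. So $O_r\in\mathcal H_{r+1}^2$. The part of shift $r$ of $[D,[D,D]]=0$ is $2[d_0,O_r]=0$. Since $2<r=(r+1)-1$, $H^2(\mathcal H_{r+1})=0$, and $O_r=-[d_0,d_r]$ for some $d_r\in\mathcal H^1_{r+1}$.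

On each element only finitely many $d_r$ are nonzero, so $d=\sum d_r$ is defined and $d^2=0$. $\square$

**Proposition 3.3 (maps).** Let $L$ be a finite pair that is a resolution, $Q$ a pair over the same $\mathfrak g$, and $\varphi\colon Q\to L$ a chain map with $\varepsilon_L\varphi=\varepsilon_Q$ (it exists since $Q$ is projective). Then there is a morphism of dg algebras $\Phi\colon D(L)\to D(Q)$, the identity on $A$, with $\Phi=\sum_{r\ge1}\Phi_r$ on $\mathcal U$, $\Phi_r\colon\mathcal U\to D(Q)_{(r)}$ $A$-linear, and $\Phi_1=\varphi^*$. If $Q$ is finite and everything is equivariant, $\Phi$ can be chosen equivariant.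

*Proof.* The $A$-linear maps $\mathcal U\to D(Q)_{(r)}$ form $\mathcal H_r=\mathrm{Hom}_A(\mathrm{Sym}^r(Q[1]),L[1])$, because $L$ is finite free. We construct the $\Phi_r$ one at a time, each removing the lowest arity of the failure to be a chain map.

**Step 1: the failure is a cocycle.** Suppose $\Phi_1,\dots,\Phi_{r-1}$ ($r\ge2$) are such that $\omega=d\Phi-\Phi d$, for the algebra map $\Phi$ they define, sends $\mathcal U$ to arity $\ge r$; for $r=2$ this says that $\varphi$ is a chain map. Then $\omega(xy)=\omega(x)\Phi(y)\pm\Phi(x)\omega(y)$. For $f\in A$, $\omega f=0$: $D(Q)^1$ has only arity $1$, and $(\Phi df)(q)=\varepsilon_L(\varphi q)(f)=\varepsilon_Q(q)(f)=(df)(q)$. So $\omega$ is $A$-linear. Let $\omega_r\in\mathcal H_r^1$ be the arity-$r$ part of $\omega|_{\mathcal U}$. We have $d\omega+\omega d=0$. For $u\in\mathcal U$ and $s\ge1$, $d_su$ is a sum of products of $s+1$ elements of $\mathcal U$, so $\omega(d_su)$ has arity $\ge r+s$. The arity-$r$ part of $d\omega+\omega d=0$ is thus $d_0\omega_r+\omega_rd_0=0$: $\omega_r$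 is closed.

**Step 2: if $\omega_r$ is a coboundary we can continue.** Choose $\Phi_r\in\mathcal H_r^0$ with $d_0\Phi_r-\Phi_rd_0=-\omega_r$. Adding it changes $\Phi(d_su)$, $s\ge1$, only in arity $\ge r+s$, so the new $\omega$ sends $\mathcal U$ to arity $\ge r+1$.

**Step 3: $\omega_r$ is a coboundary.** For $r\ge3$ this is Lemma 3.1, as $1<r-1$. For $r=2$ we check the criterion of that lemma. For $u\in\mathcal U^1$, (1) gives
$$\omega_2(u)(q,q')=(d_1\varphi^*u)(q,q')-(d_1u)(\varphi q,\varphi q')=u\big([\varphi q,\varphi q']-\varphi[q,q']\big),$$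
and $\varepsilon_L([\varphi q,\varphi q']-\varphi[q,q'])=[\varepsilon_Qq,\varepsilon_Qq']-\varepsilon_Q[q,q']=0$.

In each degree only finitely many arities matter, so the process converges; averaging gives equivariance. $\square$

**Corollary 3.4.** If $L$ is a finite pair that is a resolution of $\mathfrak g$, then $H^\bullet(D(L))\cong H^\bullet(A,\mathfrak g)$.

*Proof.* Let $Q$ be a dg LR resolution as in the definition of $H^\bullet(A,\mathfrak g)$, and $\Phi$ as in Proposition 3.3. On $\mathrm{gr}^r=D_{(r)}$ the map $\Phi$ is dual to $\mathrm{Sym}^r(\varphi[1])$. As $\varphi$ is a quasi-isomorphism of bounded above complexes of projectives, it is a homotopy equivalence. So $\varphi^{\otimes r}$ is one too, and $\mathrm{Sym}^r(\varphi[1])$, a direct summand, is a quasi-isomorphism of bounded above complexes of projectives, hence a homotopy equivalence. The dual is a quasi-isomorphism, and the arity filtration is finite in each degree. $\square$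

## 4. The BRST complex as a pair over $\mathfrak g(S_0)$

Let $S$ be a solution, $d=[S,\cdot\,]$, $R=(\mathrm{Sym}_{\mathcal O}\mathcal W,\delta)$.

**Step 1: how the bracket moves the filtration.** *We need $d$ to be continuous and to know its leading term.* A monomial of degree $n$ containing a factor from $\mathcal E^{i*}[1]$ has $\mathcal E$-degree $\ge n+i+1$, because its $\mathcal W$-factors have total degree $\le-i-1$. For monomials $f$ of $\mathcal E$-degree $\ge p$ and $g$ of degree $m$, the contributions to $[g,f]$ are of three types: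

- $\mathcal E^i$ in $f$ with $\mathcal E^{i*}[1]$ in $g$: $\mathcal E$-degree $\ge(p-i)+(m+i+1)=p+m+1$;
- $\mathcal E^{i*}[1]$ in $f$ with $\mathcal E^i$ in $g$: $\mathcal E$-degree $\ge p$, with equality only if the $\mathcal E$-part of $g$ is a single generator;
- $\mathcal O$ or $T_X$ with $T_X$: $\mathcal E$-degree $\ge p+(\mathcal E\text{-degree of }g)$.

The bounds are uniform in $g$ of degree $m$, so the bracket is continuous in each variable. With $m=0$, $g=S$: $d$ preserves $F^p$. On $\mathrm{gr}_F^p=(\mathrm{Sym}\,E)^{(p)}\otimes_kR$ only the terms of $S$ of arity one (second type) and $S_0$ (third type) contribute. They act on the factor $R$ by the same derivation as on $\mathrm{gr}^0_F=R$, so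
$$\mathrm{gr}^p_F\,d=\pm1\otimes\delta .\tag{2}$$

**Step 2: dividing out everything of negative degree.** In degree $n$, $\hat{\mathcal O}{}_M^n=\prod_{p\ge\max(n,0)}(\mathrm{Sym}\,E)^{(p)}\otimes R^{n-p}$. The map $R\to J$ induces a surjection of algebras $\hat{\mathcal O}_M\to C_P:=\mathrm{Sym}_J(J\otimes E)$. Its kernel $\mathcal K$ is the closed ideal generated by $\mathcal W$ and $I$. It is $d$-stable, because $d$ maps generators into $\mathcal K$:

- For $\xi\in T_X$, $d\xi=\xi(S_0)+{}$terms in $F^1$ of degree $0$, and each of the latter contains a $\mathcal W$-factor.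
- For $w\in\mathcal W$ of degree $\le-2$, $dw$ has negative degree, so each of its monomials contains a $\mathcal W$-factor.
- By the first point $\xi(S_0)=d\xi-\kappa$ with $\kappa$ in the closed ideal generated by $\mathcal W$, so $d(\xi(S_0))=-d\kappa\in\mathcal K$ by the first two points.

By (2), $\mathrm{gr}^p_F\mathcal K=(\mathrm{Sym}\,E)^{(p)}\otimes\ker(R\to J)$ is acyclic. The filtration is complete with $F^0\mathcal K=\mathcal K$, so $\mathcal K$ is acyclic: given a cycle $z\in F^p\mathcal K$, subtract $dy_p$ with $y_p\in F^p\mathcal K$ to land in $F^{p+1}\mathcal K$, repeat, and sum the $y_p$. Hence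
$$H^p(M,S)=H^p(C_P),\qquad H^p(M,S)=0\ \ (p<0).\tag{3}$$

Put $P^{-i}=J\otimes(E^{i+1})^*$ for $i\ge0$, so that $C_P=D(P)$ as an algebra. The next steps prove:

**Proposition 4.1.** $C_P=D(P)$ is a finite pair over $\mathfrak g=\mathfrak g(S_0)$, and $\varepsilon$ induces $H^0(P)=\mathrm{coker}(P^{-1}\to P^0)\cong\mathfrak g$. The complex $(P,\partial)$ is, after changing the bases of the $P^{-i}$, $i\ge1$, by signs depending on $i$, the complex $J\otimes\mathcal E^*[1]$ shifted by $-2$ (so $P^{-i}$ corresponds to degree $-i-2$), with differential the linear part of $\delta$ modulo $I$ and modulo $T_X[1]$.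

**Step 3: decomposition of $d$ and the complex $P$.** For $g\in J$, $dg\in C_P^1$ has arity $1$. For $e\in E$, $de$ has positive degree, hence arity $\ge1$. So $d=\sum_{r\ge0}d_r$ with $d_0$ $J$-linear and $d_0^2=0$. Let $\{e\}$ be a homogeneous basis of $E$ with dual generators $e^*$ of $\mathcal E^*[1]$. Write the part of $S$ of arity one as $\sum es_e$, $s_e\in R$. Terms of higher arity contribute to $F^1$, so $\delta e^*=[S,e^*]$ mod $F^1$ equals $\pm s_e$. On the other side, modulo $\mathcal K$, the element $d_0e'$ only sees the terms $g\,e'^*$, $g\in\mathcal O$, of the $s_e$, so $d_0e'=\sum_e\pm\bar g_{e,e'}e$ with $g_{e,e'}$ the coefficient of $e'^*$ in $\delta e^*$. Here $|e|=|e'|+1$, so the sign depends only on $|e|$. Transposing gives the description of $(P,\partial)$, and (i).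

**Step 4: the structure functions of $d$ in lowest order.** *This relates the bracket hidden in $d_1$ to the bracket of vector fields.* Let $c^a$ be a basis of $E^1$, $\beta_a$ the dual generators of degree $-2$, $e^m$ a basis of $E^2$. For degree reasons, modulo $F^3$ and for $f\in\mathcal O$,
$$df\equiv\sum c^a\tau_a(f)+\tfrac12\sum c^bc^cY_{bc}(f)+\sum e^mZ_m(f),\qquad dc^a\equiv-\tfrac12\sum f^a_{bc}c^bc^c+\sum e^mg^a_m,$$
with $Y_{bc}(f),Z_m(f)\in T_X[1]$. Here $\tau_a=\pm s_{c^a}=\pm\delta\beta_a$ with one universal sign. It lies in $L(S_0)$ because $\delta^2\beta_a=0$. Moreover $Y_{bc}(f)=\pm\iota_{df}\pi_{bc}$, where $\pi_{bc}\in\Lambda^2T_X$ is, up to a constant factor, the $\Lambda^2T_X$-component of the coefficient of $c^bc^c$ in $S$. Compute $d^2f$ modulo $F^3$, which is $d$-stable: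
$$d\big(c^a\tau_a(f)\big)\equiv(dc^a)\tau_a(f)-\sum_bc^ac^b\tau_b\tau_a(f),\qquad-\sum c^ac^b\tau_b\tau_a(f)=\tfrac12\sum c^bc^c[\tau_b,\tau_c](f),$$
and $d(\frac12c^bc^cY_{bc}(f))\equiv\frac12c^bc^c\,\delta Y_{bc}(f)$, $d(e^mZ_m(f))\equiv\pm e^m\delta Z_m(f)$, since $d(c^bc^c)$ and $de^m$ lie in $F^3$. The coefficient of $\frac12c^bc^c$ in $d^2f=0$ is
$$[\tau_b,\tau_c](f)-\sum_af^a_{bc}\tau_a(f)+\delta Y_{bc}(f)=0\quad\text{in }\mathcal O .$$
For $\pi=\xi\wedge\eta$, $\delta\iota_{df}\pi=\pm(\xi(f)\eta(S_0)-\eta(f)\xi(S_0))$, so $f\mapsto\delta Y_{bc}(f)$ is a field in $L_0(S_0)$. Therefore $[\tau_b,\tau_c]\equiv\sum_af^a_{bc}\tau_a$ mod $L_0(S_0)$.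

**Step 5: anchor and bracket.** Let $p_a\in P^0$ be dual to $c^a$ and $\varepsilon(p_a)=[\tau_a]\in\mathfrak g$. Then $(df)(p)=\varepsilon(p)(f)$. Now let (1) *define* an antisymmetric bracket on $P^0$: the expression $\varepsilon(p)u(p')-\varepsilon(p')u(p)-(d_1u)(p,p')$ is $J$-linear in $u$ because $d_1$ is a derivation, so it equals $u([p,p'])$ for a unique $[p,p']\in P^0$. Since $d_1u$ is $J$-bilinear, $[p,gp']=g[p,p']+\varepsilon(p)(g)p'$. Evaluating on the basis, $[p_b,p_c]=\sum_af^a_{bc}p_a$. By Step 4, $\varepsilon[p,p']=[\varepsilon p,\varepsilon p']$ on the basis, and everywhere by Leibniz. This gives (iii).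

**Step 6: $\mathrm{coker}(P^{-1}\to P^0)=\mathfrak g$.** *Surjectivity of $\varepsilon$.* The cycles in $R^{-1}=T_X$ form $L(S_0)$, and $R^{-2}=\Lambda^2T_X\oplus\bigoplus\mathcal O\beta_a$ with $\delta(\Lambda^2T_X)=L_0(S_0)$. So $H^{-1}(R)=0$ means $L(S_0)=L_0(S_0)+\sum\mathcal O\,\delta\beta_a$.

*Kernel.* Suppose $\sum g_a\delta\beta_a\in L_0(S_0)=\delta(\Lambda^2T_X)$. Then $\sum g_a\beta_a-\pi$ is a cycle for some $\pi\in\Lambda^2T_X$, hence the boundary of an element of $R^{-3}=\Lambda^3T_X\oplus T_X\otimes\mathcal E^{1*}\oplus\mathcal E^{2*}$. The $\mathcal E^{1*}$-component of such a boundary lies, modulo $I$, in $\partial P^{-1}$: the first summand contributes nothing, the second contributes $\xi(S_0)\beta_a\in I\beta_a$, the third contributes the linear part of $\delta$. Conversely, if the class of $\sum g_a\beta_a$ lies in $\partial P^{-1}$, then $\sum g_a\beta_a\in\delta R^{-3}+\sum I\beta_a+\Lambda^2T_X$, so $\sum g_a\delta\beta_a\in I\,L(S_0)+L_0(S_0)$. But $I\,L(S_0)\subset L_0(S_0)$, because $\xi(S_0)\tau=\xi(S_0)\tau-\tau(S_0)\xi$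 for $\tau\in L(S_0)$. So the kernel of $\varepsilon$ is exactly $\partial P^{-1}$; in particular $\varepsilon\partial=0$, which completes (ii). This proves Proposition 4.1. $\square$

The LR algebra $(J,\mathfrak g)$ is thus determined by the dg algebra $C_P=D(P)$: $\mathfrak g=\mathrm{coker}(P^{-1}\to P^0)$, with anchor and bracket induced by (ii) and (iii).

**Step 7: the lower cohomology of $P$.** The complex $J\otimes_R\Omega_{R/\mathcal O}=J\otimes\mathcal W$ with the linear part of $\delta$ represents $\mathbb L_{J/\mathcal O}$. The exact sequence $0\to J\otimes T_X[1]\to J\otimes\mathcal W\to P[2]\to0$, whose first term sits in degree $-1$, gives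
$$H^i(P)=H^{i-2}(\mathbb L_{J/\mathcal O})\qquad(i\le-1).\tag{4}$$
At a prime where $I$ is generated by a regular sequence, $\mathbb L_{J/\mathcal O}\simeq I/I^2[1]$, so there $H^i(P)=0$ for all $i<0$.

## 5. $P$ is only a truncated cotangent complex: proof of Theorem 2.2

The obvious plan for proving the conjecture is now this: if $P\to\mathfrak g$ were a resolution, then Corollary 3.4 and (3) would give $H^\bullet(M,S)=H^\bullet(D(P))=H^\bullet(J,\mathfrak g)$ at once, as in Section 1. The top cohomology is right, $H^0(P)=\mathfrak g$. The plan stops at the next group: by (4), $H^{-1}(P)=H_3(\mathbb L_{J/\mathcal O})$, and nothing forces this to vanish. What we can do is enlarge $P$ to a resolution and measure the difference.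

**The comparison map.** Kill the cohomology of $P$ in degrees $-1,-2,\dots$ successively by adding (equivariant) free modules of finite rank; $J$ is noetherian, so this is possible. The result is a resolution $L=P\oplus N$ of $\mathfrak g$ (as a graded module) with $P$ a subcomplex, $N$ in degrees $\le-2$, and $\varepsilon_L=\varepsilon_P$. (From here on $L$ alone is this resolution; the vector fields are always written $L(S_0)$.) By Proposition 3.2, $L$ is a finite pair; write $C_L=D(L)$. By Proposition 3.3 with $Q=P$ and $\varphi$ the inclusion there is a dg algebra map $\Psi\colon C_L\to C_P$ with $\Psi_1$ the restriction along $P\subset L$, and $H^\bullet(C_L)=H^\bullet(J,\mathfrak g)$ by Corollary 3.4. On arity-graded pieces $\Psi$ is the restriction $\mathrm{Hom}_J(\mathrm{Sym}^q(L[1]),J)\to\mathrm{Hom}_J(\mathrm{Sym}^q(P[1]),J)$, which is surjective, and the arity filtration is finite in each degree. So $\Psi\colon F^qC_L\to F^qC_P$ is surjective for all $q$, and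
$$\mathrm{gr}^q\ker\Psi=\mathrm{Hom}_J(W_q,J),\qquad W_q=\mathrm{Sym}^q(L[1])/\mathrm{Sym}^q(P[1]).\tag{5}$$
$W_q$ is a complex of free modules with graded pieces $\mathrm{Sym}^{q-b}(P[1])\otimes\mathrm{Sym}^b(N[1])$, $1\le b\le q$. As $N[1]$ lives in degrees $\le-3$, $W_q$ lives in degrees $\le-(q-b)-3b\le-q-2$, and $W_0=0$. For the quotient complex $N=L/P$ the long exact sequence gives $H^{-2}(N)\cong H^{-1}(P)$, since $H^{-1}(L)=H^{-2}(L)=0$. Finally,
$$H^n(\ker\Psi)\to H^n(J,\mathfrak g)\xrightarrow{\Psi}H^n(M,S)\to H^{n+1}(\ker\Psi)\tag{6}$$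
is exact.

**Proof of (a).** We bound from below the degrees where $\ker\Psi$ has cohomology; take $\mathfrak l=0$. At primes not containing $\mathfrak a$, $H^i(P)=0$ for $i<0$ by Step 7 of Section 4, so $P\to L$ is a quasi-isomorphism there, hence a homotopy equivalence, and so is $\mathrm{Sym}^q(P[1])\to\mathrm{Sym}^q(L[1])$. Thus $W_q$ is acyclic at these primes. So the finitely generated modules $H^{-j}(W_q)$, which vanish for $j<q+2$, are killed by powers of $\mathfrak a$, and $\mathrm{Ext}^i_J(H^{-j}(W_q),J)=0$ for $i<d$. The first-quadrant spectral sequence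
$$\mathrm{Ext}^i_J(H^{-j}(W_q),J)\Rightarrow H^{i+j}(\mathrm{Hom}_J(W_q,J))$$
gives vanishing for $i+j<d+q+2$. Since $q\ge1$, $H^n(\ker\Psi)=0$ for $n<d+3$. By (6), $\Psi$ is an isomorphism for $n\le d+1$ and injective for $n=d+2$. For arbitrary $S_0$ the choice $\mathfrak a=0$, $d=0$ is admissible, since every prime contains $0$. If $I$ is locally generated by regular sequences, take $\mathfrak a=J$, $d=\infty$. $\square$

**Proof of (b).** By (5), $(\ker\Psi)^n=0$ for $n<3$, and in degree $3$ only $q=1$, $W_1=N[1]$ contributes: $(\ker\Psi)^3=\mathrm{Hom}_J(N^{-2},J)$. The arity-one part of closedness says that the functional kills $\partial_NN^{-3}$. There are no coboundaries. So $H^3(\ker\Psi)\subset\mathrm{Hom}_J(H^{-2}(N),J)=\mathrm{Hom}_J(H^{-1}(P),J)=\mathrm{Hom}_J(D_3,J)$, using (4). Insert this and $H^2(\ker\Psi)=0$ in (6) with $n=2$. $\square$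

The proof of (b) suggests how to break the conjecture. Injectivity of $\Psi$ can first fail in degree $3$, and the source of failure is a functional $H^{-1}(P)\to J$. To have one we want $H^{-1}(P)\ne0$ and a nonzero element of $J$ killed by the annihilator of $H^{-1}(P)$. The smallest possibility is $H^{-1}(P)\cong J/\mathfrak m$ together with $0\ne h\in J$, $\mathfrak mh=0$. An ideal $I=h\mathfrak m$ produces such an $h$. Three things can still go wrong: the functional might not extend to a cocycle of $C_L$, the resulting class might vanish, and infinite dimensional cohomology would not exclude an abstract isomorphism. All three are handled by a large symmetry group, so we first put symmetry into the BRST side.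

## 6. Solutions invariant under a semisimple Lie algebra

Let a semisimple $\mathfrak l$ act on $X$ by vector fields $\rho$ with $\rho(S_0)=0$, with $\mathcal O$ and $T_X$ locally finite. Let $R$ be an $\mathfrak l$-equivariant Tate resolution with all $E^i$ finite dimensional $\mathfrak l$-modules. The action lifts to $\hat{\mathcal O}_M$ as $[\chi_\rho,\cdot\,]$ with $\chi_\rho=\rho+\sum\pm(\rho\cdot e)e^*$ of degree $-1$, a convergent sum: it is the fiber-linear function of the vector field on $V$ defined by $\rho$.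

**Proposition 6.1.** There is an $\mathfrak l$-invariant $S$ satisfying conditions 1–3 with this $R$.

*Proof.* **Step 1: an approximate solution.** Let $S^{(1)}=S_0+\sum\pm e\,\delta(e^*)$, with signs depending on $|e|$ such that $[S^{(1)},w]\equiv\delta w$ mod $F^1$ for $w\in\mathcal W$. It is invariant, because $S_0$ and $\sum_{|e|=i}e\otimes e^*$ are and $\delta$ is equivariant. Let $(E)^2$ denote the part of arity $\ge2$. The arity-$0$ part of $[S^{(1)},S^{(1)}]$ lies in $R^1=0$. If its arity-one part is $\sum eT_e$, $T_e\in R$, then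
$$\pm T_e\equiv[[S^{(1)},S^{(1)}],e^*]=\pm2[S^{(1)},[S^{(1)},e^*]]\equiv\pm2\,\delta^2e^*=0\quad\text{mod }F^1,$$
so $T_e=0$. Hence $[S^{(1)},S^{(1)}]\in(E)^2\subset F^2$.

**Step 2: raising the order.** Let $S'\equiv S^{(1)}$ mod $(E)^2$ be invariant of degree $0$ with $[S',S']\in F^{p+1}\cap(E)^2$, $p\ge1$. Let $z\in(\mathrm{Sym}^{\ge2}E)^{(p+1)}\otimes R^{-p}$ be its class in $\mathrm{gr}^{p+1}_F$. As in (2), $\mathrm{gr}[S',\cdot\,]=\pm1\otimes\delta$, because this uses only $S_0$ and the arity-one terms. Since $[S',[S',S']]=0$, $z$ is closed, and exact as $H^{-p}(R)=0$. By averaging there is an invariant $v\in(\mathrm{Sym}^{\ge2}E)^{(p+1)}\otimes R^{-p-1}$ with $[S',S']+2[S',v]\in F^{p+2}$.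

Next, $[v,v]\in F^{p+2}$ by Step 1 of Section 4: contractions of the first type give $\mathcal E$-degree $\ge(p+1)+0+1=p+2$; those of the second type give $>p+1$, as $v$ has arity $\ge2$; those of the third type give $\ge2p+2$. Moreover $[S',v],[v,v]\in(E)^2$. This is clear unless an $\mathcal E$-factor of $v$ is contracted with an $\mathcal E^*$-factor of a monomial of $S'$ (or of $v$). That monomial has degree $0$ and a factor of negative degree, so it contains an $\mathcal E$-factor, which replaces the lost one. Hence $[S'+v,S'+v]=[S',S']+2[S',v]+[v,v]\in F^{p+2}\cap(E)^2$, and $S'+v$ continues the induction.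

**Step 3: the limit.** The corrections lie in $F^{p+1}$ with $p\to\infty$, so the limit $S$ exists, is invariant, and satisfies $[S,S]=0$ and $S\equiv S_0$ mod $F^1$. As $S-S^{(1)}\in(E)^2$ and a bracket with $w\in\mathcal W$ removes at most one $\mathcal E$-factor, $[S,w]\equiv[S^{(1)},w]\equiv\delta w$ mod $F^1$. $\square$

**Proposition 6.2.** For such $S$, $\mathfrak l$ acts trivially on $H^\bullet(C_P)$, and
$$H^n(M,S)=H^n(C_P)=H^n(C_P)^{\mathfrak l}=H^n(C_P^{\mathfrak l}).$$

*Proof.* By invariance $[S,\chi_\rho]=0$, so $\chi_\rho$ is a cocycle of degree $-1$. By (3), $H^{-1}(\hat{\mathcal O}_M,d)=0$, so $\chi_\rho=[S,\nu]$. By the Jacobi identity $[\chi_\rho,f]=\pm[S,[\nu,f]]\pm[\nu,[S,f]]$, so the action of $\rho$ is null-homotopic on $\hat{\mathcal O}_M$, which is equivariantly quasi-isomorphic to $C_P$. Each $C_P^n$ is locally finite, so taking invariants commutes with cohomology. $\square$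

## 7. A Tate resolution for $S_0=\frac12h^2$ down to degree $-4$

Now $\mathcal O=k[y_1,y_2,y_3]$, $\mathfrak m=(y_1,y_2,y_3)$, $h=\frac12(y_1^2+y_2^2+y_3^2)$, $\partial_iS_0=hy_i$, so $I=h\mathfrak m$ and $J=\mathcal O/h\mathfrak m$. Summation over repeated indices is understood, except that indices appearing on the left-hand side of a definition are fixed. The symbol $\delta_{ij}$ with two indices is the Kronecker symbol and $\epsilon_{ijk}$ is the alternating symbol.

**The ring $J$ and its symmetry.** Let $\mathfrak l=\mathfrak{so}_3$ be spanned by the fields $\rho_i=\epsilon_{ijk}y_j\partial_k$, which kill $h$, and let $V=\langle y_1,y_2,y_3\rangle$. With $\mathcal H_l$ the harmonic polynomials of degree $l$ (absolutely irreducible of dimension $2l+1$, hence pairwise nonisomorphic), $\mathcal O=\bigoplus_{j,l\ge0}h^j\mathcal H_l$, so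
$$J=\bigoplus_{l\ge0}\mathcal H_l\ \oplus\ kh .$$
In $J$ we have $h\mathfrak m=0$, in particular $h^2=0$, and $h\ne0$. Since $h$ is prime to each $y_j$, $\mathrm{ann}_J(y_j)=kh$, and so $\mathrm{ann}_J(\mathfrak m)=kh$. Also $y_iy_j\ne0$ in $J$, as $h\mathfrak m$ lives in polynomial degrees $\ge3$.

**The Lie algebra $\mathfrak g$.** By exactness of the Koszul complex of $(y_1,y_2,y_3)$, $L(S_0)=\{\tau:\sum y_i\tau_i=0\}$ is generated by the $\rho_i$, all relations being multiples of $\sum y_i\rho_i=0$. Further $L_0(S_0)=h\,L(S_0)$. So $\mathfrak g=L(S_0)/h\,L(S_0)$ and $\mathfrak g/\mathfrak m\mathfrak g\cong V$.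

**Generators of $R$.** The letters $\xi_i=\partial_i$, $\beta_i$, $b_i$ transform like $y_i$, the letter $a$ is invariant, and $\Theta_{ij}$ transforms like $V\otimes V$:

- degree $-1$: $\xi_i$, with $\delta\xi_i=hy_i$;
- degree $-2$: $\beta_i$, with $\delta\beta_i=r_i:=\epsilon_{ijk}y_j\xi_k$;
- degree $-3$: $a$ and $b_i$, with $\delta a=\sigma:=\sum y_i\beta_i$ and $\delta b_i=h\beta_i-\eta_i$, where $\eta_i=\frac12\epsilon_{ijk}\xi_j\xi_k$;
- degree $-4$: $\Theta_{ij}$, with $\delta\Theta_{ij}=Z_{ij}:=\delta_{ij}\big(-ha+\sum_ky_kb_k\big)-y_jb_i+\xi_j\beta_i$;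
- degrees $\le-5$: chosen successively, as finite dimensional $\mathfrak l$-submodules of cycles generating the (finitely generated) cohomology to be killed.

Everything is built from invariant tensors, so $\delta$ is equivariant. We verify that the generators listed kill exactly what they should.

**Degree $-1$.** The cycles are $L(S_0)$, generated by the $r_i$, which correspond to the $\rho_i$.

**Degree $-2$.** First, $\delta\eta_i=\frac12\epsilon_{ijk}h(y_j\xi_k-y_k\xi_j)=hr_i$, so $\delta(h\beta_i-\eta_i)=0$; and $\delta\sigma=\sum y_ir_i=0$. Conversely, if $\sum g_i\beta_i+\sum e_i\eta_i$ is a cycle, then $\sum(g_i+he_i)r_i=0$, so $g_i+he_i=fy_i$ for some $f$, and the cycle is $f\,\delta a-\sum e_i\delta b_i$.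

**Degree $-3$.** Put $\omega=\sum y_i\eta_i$. From $\xi_j\xi_k=\epsilon_{jkl}\eta_l$ and $\sum_k\epsilon_{imk}\epsilon_{jkl}=\delta_{il}\delta_{mj}-\delta_{ij}\delta_{ml}$ we get $\xi_jr_i=y_j\eta_i-\delta_{ij}\omega$, hence
$$\delta(\xi_j\beta_i)=hy_j\beta_i-y_j\eta_i+\delta_{ij}\omega,\qquad\delta(\xi_1\xi_2\xi_3)=h\omega,\qquad\sum y_k\delta b_k=h\sigma-\omega .$$
So
$$\delta Z_{ij}=\delta_{ij}(-h\sigma+h\sigma-\omega)-y_j(h\beta_i-\eta_i)+hy_j\beta_i-y_j\eta_i+\delta_{ij}\omega=0 .$$
Conversely, let $fa+g_ib_i+x_{ij}\xi_j\beta_i+w\,\xi_1\xi_2\xi_3$ be a cycle. The coefficient of $\eta_i$ gives $g_i=-\sum_jx_{ij}y_j+(\mathrm{tr}\,x+wh)y_i$. The coefficient of $\beta_i$ is $fy_i+hg_i+h\sum_jx_{ij}y_j=fy_i+h(\mathrm{tr}\,x+wh)y_i$, so $f=-h(\mathrm{tr}\,x+wh)$. Thus the cycle is $\sum x_{ij}Z_{ij}+wZ_w$ with $Z_w=-h^2a+h\sum y_ib_i+\xi_1\xi_2\xi_3$. The class of $Z_w$ needs no extra generator: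
$$h\sum_iZ_{ii}=-3h^2a+2h\sum y_ib_i+h\sum\xi_i\beta_i,\qquad\delta\Big(\sum_i\xi_ib_i\Big)=h\sum y_ib_i-h\sum\xi_i\beta_i+3\,\xi_1\xi_2\xi_3,$$
using $\xi_i\eta_i=\xi_1\xi_2\xi_3$ for each $i$. So $3Z_w=h\sum_iZ_{ii}+\delta(\sum_i\xi_ib_i)$, and the $Z_{ij}$ suffice.

**The complex $P$.** By Proposition 4.1, $P^0=J\langle\beta_i\rangle$, $P^{-1}=J\langle a,b_i\rangle$, $P^{-2}=J\langle\Theta_{ij}\rangle$ and, after the sign changes there,
$$\partial a=\sum y_i\beta_i,\qquad\partial b_i=h\beta_i,\qquad\partial\Theta_{ij}=\delta_{ij}\Big(-ha+\sum_ky_kb_k\Big)-y_jb_i .$$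
We do not need the generators in degree $-5$, only some elements of $\partial P^{-3}$. The linear part (mod $I$) of every cycle $z\in R^{-4}$ lies in $\partial P^{-3}$: indeed $z=\delta x$ with $x\in R^{-5}$, and $\delta$ of a decomposable element has linear part $0$ mod $I$, because the only generators whose $\delta$ has a component in $\mathcal O$ are the $\xi_i$, and $\delta\xi_i\in I$. Two such cycles are
$$\sum_jy_j\Theta_{jk}+\xi_ka,\tag{7}$$
$$B_{li}+B_{il}-\beta_l\beta_i,\qquad B_{li}=\sum_{k,j}\epsilon_{kjl}\,y_k\Theta_{ij}.\tag{8}$$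
For (7): $\sum_jy_jZ_{jk}=y_k(-ha+\sum y_mb_m)-y_k\sum y_jb_j+\xi_k\sigma=-hy_ka+\xi_k\sigma=-\delta(\xi_ka)$. For (8): the term $\epsilon_{kjl}y_ky_jb_i$ vanishes, so $\delta B_{li}=\epsilon_{kil}y_k(-ha+\sum y_mb_m)+r_l\beta_i$, hence $\delta(B_{li}+B_{il})=r_l\beta_i+r_i\beta_l=\delta(\beta_l\beta_i)$.

## 8. Low-degree cohomology of $P$ and of the resolution $L$

Take an invariant $S$ for this $R$ (Proposition 6.1). Then $P$, $L=P\oplus N$, $C_L$ and $\Psi$ can be taken equivariant (Propositions 3.2 and 3.3).

**(A) $H^{-1}(P)\cong k=J/\mathfrak m$, a trivial $\mathfrak l$-module, generated by $[ha]$.** *This shows that $P$ is not a resolution, and by how much.* If $fa+g_ib_i\in\ker\partial$, then $fy_i+hg_i\in h\mathfrak m$ in $\mathcal O$ for all $i$. So $f=hf'$, and then $f'y_i+g_i\in\mathfrak m$, so $g_i\in\mathfrak m$. Thus, with $\mathfrak m_J=\mathfrak m/h\mathfrak m$,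
$$\ker(\partial|_{P^{-1}})=k\,ha\oplus\bigoplus_i\mathfrak m_Jb_i .$$
Let $t\colon\ker\partial\to J/\mathfrak m=k$ be given by $t(ha)=2$, $t(y_jb_i)=\delta_{ij}$, $t(\mathfrak m^2b_i)=0$. It is $J$-linear, since it kills $\mathfrak m\ker\partial$. It kills the boundaries: $t(\partial\Theta_{ij})=\delta_{ij}(-2+3)-\delta_{ij}=0$. Conversely, $\mathrm{Im}\,\partial$ contains $y_jb_i$ for $i\ne j$ and $u_i=\partial\Theta_{ii}=-ha+\sum_{k\ne i}y_kb_k$. So it contains $y_my_jb_i$ whenever $j\ne i$. For $m\ne i$, $y_iu_m=y_i^2b_i+y_iy_nb_n$ with $n$ the third index, whence $y_i^2b_i\in\mathrm{Im}\,\partial$. So $\mathfrak m^2b_i\subset\mathrm{Im}\,\partial$, and the quotient is spanned by $ha,y_1b_1,y_2b_2,y_3b_3$ modulo $u_1,u_2,u_3$. These are independent, since in $\sum c_iu_i$ the coefficient of $ha$ is $-\sum c_i$ and that of $y_ib_i$ is $\sum_kc_k-c_i$. So the quotient has dimension at most $1$. Since $t(ha)=2\ne0$ it is exactly $1$ and spanned by the invariant class $[ha]$.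

**(B) $H^1(\mathrm{Hom}_J(P,J))^{\mathfrak l}=0$.** By the decomposition of $J$ and Schur's lemma, the invariant $\lambda\colon P^{-1}\to J$ are $\lambda(a)=\alpha+\alpha'h$, $\lambda(b_i)=\gamma y_i$ with $\alpha,\alpha',\gamma\in k$. Since $\sum y_k^2=2h$ and $h^2=0$,
$$\lambda(\partial\Theta_{ij})=\delta_{ij}(-\alpha h+2\gamma h)-\gamma y_iy_j .\tag{9}$$
If this vanishes for all $i,j$, then $\gamma=0$ (take $i\ne j$) and $\alpha=0$. The remaining $\lambda$ ($a\mapsto\alpha'h$, $b_i\mapsto0$) is the coboundary of $\psi\colon\beta_i\mapsto\frac{\alpha'}2y_i$: $\psi(\partial a)=\frac{\alpha'}2\sum y_i^2=\alpha'h$ and $\psi(\partial b_i)=\frac{\alpha'}2hy_i=0$.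

**(C) $H^2(\mathrm{Hom}_J(P,J))^{\mathfrak l}=0$.** We have $V\otimes V\cong k\oplus V\oplus\mathcal H_2$, and $k,V,\mathcal H_2$ occur in $J$ with multiplicities $2,1,1$. So the invariant $\mu\colon P^{-2}\to J$, $\mu_{ij}=\mu(\Theta_{ij})$, are
$$\mu_{ij}=(\mathsf a+\mathsf bh)\delta_{ij}+\mathsf c\,\epsilon_{ijm}y_m+\mathsf e\,y_iy_j .$$
If $\mu$ is a cocycle, it kills $\partial P^{-3}$, hence the linear parts of (7) and (8). From (7), $0=\sum_jy_j\mu_{jk}=\mathsf ay_k$, because $hy_k=0$; so $\mathsf a=0$. In (8) take $(l,i)=(1,2)$: $B_{12}=y_2\Theta_{23}-y_3\Theta_{22}$ and $B_{21}=y_3\Theta_{11}-y_1\Theta_{13}$, so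
$$0=y_2\mu_{23}-y_3\mu_{22}+y_3\mu_{11}-y_1\mu_{13}=2\mathsf c\,y_1y_2,$$
the terms with $\mathsf b$ vanishing and those with $\mathsf e$ canceling. So $\mathsf c=0$. By (9), the remaining $\mathsf bh\delta_{ij}+\mathsf ey_iy_j$ is the coboundary of the $\lambda$ with $\gamma=-\mathsf e$, $\alpha=-2\mathsf e-\mathsf b$, $\alpha'=0$.

**(D) $\mathrm{Ext}^2_J(\mathfrak g,J)^{\mathfrak l}\ne0$ and $H^1(\mathrm{Hom}_J(L,J))^{\mathfrak l}=0$.** *Here the functional $H^{-1}(P)\to J$ wanted at the end of Section 5 appears.* By (A) we may choose $N^{-2}=J\cdot G$ with $G$ invariant, $\partial G=ha$. Let $\mu\colon L^{-2}\to J$, $\mu(G)=h$, $\mu(\Theta_{ij})=0$. If $pG+\sum p_{ij}\Theta_{ij}\in\ker\partial$, applying $t$ to its boundary gives $2p(0)=0$, so $p\in\mathfrak m$ and $\mu$ takes the value $ph=0$ on it. So $\mu$ vanishes on $\partial L^{-3}$ and is an invariant cocycle. If $\mu=\lambda\partial$, by averaging we may take $\lambda\colon L^{-1}=P^{-1}\to J$ invariant. Then $\lambda\partial\Theta_{ij}=0$ forces $\alpha=\gamma=0$ by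 (9), so $\lambda(\partial G)=h\lambda(a)=\alpha h=0\ne h$, a contradiction. Since $L$ is a free resolution of $\mathfrak g$, the class of $\mu$ is a nonzero element of $\mathrm{Ext}_J^2(\mathfrak g,J)^{\mathfrak l}$. Finally $H^1(\mathrm{Hom}_J(L,J))^{\mathfrak l}\subset H^1(\mathrm{Hom}_J(P,J))^{\mathfrak l}=0$, as $L^0=P^0$, $L^{-1}=P^{-1}$ and $\partial L^{-2}\supset\partial P^{-2}$.

**(E) $H^n(F^2C_L)^{\mathfrak l}\to H^n(F^2C_P)^{\mathfrak l}$ is an isomorphism for $n\le3$ and injective for $n=4$.** *This says that arities $\ge2$ do not see the difference between $P$ and $L$ in the degrees that matter.* As $\Psi\colon F^2C_L\to F^2C_P$ is surjective, it suffices that $H^n(\ker(\Psi|_{F^2C_L}))^{\mathfrak l}=0$ for $n\le4$. The graded pieces $\mathrm{Hom}_J(W_q,J)$, $q\ge2$, live in degrees $\ge q+2$. So only $n=4$ and $q=2$ matter, and the degree $4$ cohomology of the kernel embeds in $H^4(\mathrm{Hom}_J(W_2,J))$. We have $W_2^{-4}=P^0\otimes N^{-2}$ and $W_2^{-5}=P^0\otimes N^{-3}\oplus P^{-1}\otimes N^{-2}$. Modulo $\mathrm{Sym}^2(P[1])$,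 the image of the latter in $W_2^{-4}$ is $P^0\otimes\partial_NN^{-3}+\partial P^{-1}\otimes N^{-2}$; the terms $P^{-1}\otimes\partial N^{-2}$ lie in $\mathrm{Sym}^2(P[1])$. So the cokernel is $\mathfrak g\otimes_JH^{-2}(N)=\mathfrak g\otimes_JH^{-1}(P)$, and by (A)
$$H^4(\mathrm{Hom}_J(W_2,J))^{\mathfrak l}=\mathrm{Hom}_J(\mathfrak g\otimes_Jk,J)^{\mathfrak l}=\mathrm{Hom}_k(V,kh)^{\mathfrak l}=0,$$
because $\mathfrak g/\mathfrak m\mathfrak g\cong V$, $\mathrm{ann}_J(\mathfrak m)=kh$ is trivial, and $V$ is irreducible and nontrivial.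

## 9. The extra class in degree three: proof of Theorem 2.1

**Step 1: separating arity one from the rest.** Put $\bar C=C/F^2C$, so $H^n(\bar C_P)=H^{n-1}(\mathrm{Hom}_J(P,J))$ for $n\ge2$, and likewise for $L$. We take invariants in the long exact sequences of $0\to F^2C\to C\to\bar C\to0$.

**Step 2: the BRST side.** By (B) and (C), $H^2(\bar C_P)^{\mathfrak l}=H^3(\bar C_P)^{\mathfrak l}=0$, so $H^3(F^2C_P)^{\mathfrak l}\cong H^3(C_P)^{\mathfrak l}$.

**Step 3: the Lie–Rinehart side.** By (D), $H^2(\bar C_L)^{\mathfrak l}=0$, and $H^3(\bar C_L)=\mathrm{Ext}^2_J(\mathfrak g,J)$. So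
$$0\to H^3(F^2C_L)^{\mathfrak l}\to H^3(C_L)^{\mathfrak l}\to\mathrm{Ext}^2_J(\mathfrak g,J)^{\mathfrak l}\xrightarrow{\ \kappa\ }H^4(F^2C_L)^{\mathfrak l}\tag{10}$$
is exact.

**Step 4: the connecting map $\kappa$ vanishes.** *This is what makes the class of (D) survive.* Compose $\kappa$ with the injection $H^4(F^2C_L)^{\mathfrak l}\to H^4(F^2C_P)^{\mathfrak l}$ of (E). By naturality of connecting maps under $\Psi$, the composite factors through $H^3(\bar C_P)^{\mathfrak l}=0$. So $\kappa=0$.

**Step 5: counting.** By (10), (E) and Step 2,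
$$\dim H^3(C_L)^{\mathfrak l}=\dim H^3(C_P)^{\mathfrak l}+\dim\mathrm{Ext}^2_J(\mathfrak g,J)^{\mathfrak l}\ \ge\ \dim H^3(C_P)^{\mathfrak l}+1 .$$
By Proposition 6.2, $H^3(M,S)=H^3(C_P)^{\mathfrak l}=H^3(C_P^{\mathfrak l})$. This is finite dimensional: $C_P^3=J\otimes(\text{finite dimensional }\mathfrak l\text{-module})$, and $J=\bigoplus_l\mathcal H_l\oplus kh$ contains each irreducible with finite multiplicity, so $(C_P^3)^{\mathfrak l}$ is finite dimensional. By Corollary 3.4, $H^3(J,\mathfrak g)=H^3(C_L)\supset H^3(C_L)^{\mathfrak l}$. This is the inequality of the theorem.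

**Step 6: $\Psi$ is not injective in degree $3$, and $d=0$.** $\Psi\colon H^3(C_L)^{\mathfrak l}\to H^3(C_P)^{\mathfrak l}$ maps to a space of smaller finite dimension, so it is not injective. Furthermore $I=h\mathfrak m$ has height $1$ and is not principal at $\mathfrak m$ (as a module it is isomorphic to $\mathfrak m$, which needs three generators there). A regular sequence generating it at $\mathfrak m$ would have length $1$, so there is none. An ideal $\mathfrak a$ admissible in Theorem 2.2(a) therefore lies in $\mathfrak m$, kills $h\ne0$, and has grade $0$. This is the statement after Theorem 2.2.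

**Step 7: higher dimension.** *Adding squares changes neither side.* For $S_0'=S_0+\frac12\sum_{j\le m}z_j^2$ on $\mathbb A^{3+m}$ take $R'=R\otimes k[z_j,\zeta_j]$ with $\zeta_j=\partial_{z_j}$, $\delta\zeta_j=z_j$, the same $E$, and $S'=S+\frac12\sum z_j^2$. The new factor is a Koszul complex resolving $k$, so $R'$ is a Tate resolution of $J'=J(S_0')=J$. Since $S$ involves neither $\zeta_j$ nor $z_j$, $[S',S']=[S,S]=0$ and conditions 1–3 hold. Since $[S',z_j]=0$ and $S'$ brackets with functions of $y$ and with $E$ as $S$ does, $C_{P'}=C_P$ as dg algebras. So $H^\bullet(M',S')\cong H^\bullet(M,S)$ by (3), and $(J',\mathfrak g(S_0'))\cong(J,\mathfrak g)$ by the remark after the proof of Proposition 4.1. Hence both cohomologies are unchanged, and the inequality holds on $\mathbb A^{3+m}$ for every $m$. $\blacksquare$
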